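# Infinite-defect exponential systems that no added vectors turn into a strong M-basis

## 1. The function $1/\big(\Gamma(\tfrac38-z)\Gamma(\tfrac38+z)\big)$ and a sum of residues

Let $PW=\mathcal{P}W_\pi$ be the Paley–Wiener space: entire functions $F$ of exponential type at most $\pi$ with $\|F\|^2=\int_{\mathbb R}|F(x)|^2dx<\infty$. For a set $X\subset\mathbb C$ write $N_X=\{F\in PW: F|_X=0\}$, and let $Z(\cdot)$ denote the zero set of an entire function. Put
$$\beta=\tfrac38,\qquad E(z)=\frac{1}{\Gamma(\beta-z)\,\Gamma(\beta+z)} .$$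
This is an even entire function with simple zeros at $\pm(\beta+k)$, $k=0,1,2,\dots$. Single out a very sparse set of these zeros and, between consecutive ones, a point that is not a zero:
$$n_j=4^j+\beta,\qquad b_j=2\cdot 4^j\qquad(j\ge1),\qquad \mathcal N=\{n_j\},\qquad A=Z(E)\setminus\mathcal N .$$

If $h\in N_A$, then $h/E$ has poles at most at the points $n_j$, with residues $a_j=h(n_j)/E'(n_j)$. Consider the functional
$$\varphi(h)=\sum_{j\ge1}a_j=\sum_{j\ge1}\frac{h(n_j)}{E'(n_j)},\qquad h\in N_A .$$
We shall prove three things.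

1. $\varphi$ is a well-defined, bounded, nonzero functional on $N_A$.
2. If $h\in N_A$ vanishes at infinitely many of the points $b_m$, then $\varphi(h)=0$.
3. There is an infinite-dimensional space of functions that vanish on $A$ and at all of $b_2,b_4,b_6,\dots$.

By the first property and the Riesz theorem, $\varphi$ is given by a nonzero vector $g\in N_A$. By the second, $g$ is orthogonal to every function in $N_A$ with infinitely many zeros among the $b_m$. The set
$$B=\{b_j: j\text{ even}\},\qquad \Lambda=A\cup B\subset\mathbb R$$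
gives a system of exponentials $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ with infinite defect in $L^2(-\pi,\pi)$. The vector $g$ will show that this system cannot be enlarged to a strong M-basis by any vectors whatsoever. We now say what these words mean.

## 2. Exponentials, reproducing kernels, strong M-bases

**Paley–Wiener space.** The map $f\mapsto F(z)=\int_{-\pi}^{\pi}f(t)e^{-izt}\,dt$ carries $L^2(-\pi,\pi)$ onto $PW$. In the norm of $L^2(\mathbb R)$ it is $\sqrt{2\pi}$ times a unitary map; this constant changes nothing below. Let $\langle\cdot,\cdot\rangle$ be the inner product of $PW$ and let $k_w$ be the reproducing kernel, $\langle F,k_w\rangle=F(w)$. Since $F(w)=(f,e^{i\bar wt})$, the exponential $e^{i\lambda t}$ corresponds, up to the factor $2\pi$, to $k_{\bar\lambda}$. So systems of exponentials are systems of kernels, up to conjugating the index set; for real $\Lambda$ no conjugation is needed. From now on we work with kernels. The orthogonal complement of $\overline{\rm Span}\{k_\lambda\}_{\lambda\in\Lambda}$ is $N_\Lambda$,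 and $\dim N_\Lambda$ is called the defect of the system.

We use the following textbook facts about $F\in PW$.

* (P1) $|F(w)|\le\|F\|e^{\pi|\mathrm{Im}\,w|}$, because $\|k_w\|^2=k_w(w)=\frac{\sinh 2\pi v}{2\pi v}\le e^{2\pi|v|}$ with $v=\mathrm{Im}\,w$. Also $F(x+iv)\to0$ as $x\to\pm\infty$, uniformly for $|v|\le1$: $F(\cdot+iv)$ is the Fourier transform of $e^{vt}f(t)$, these functions form a compact set in $L^1$, and the Riemann–Lebesgue lemma is uniform on compact sets.
* (P2) If $F(w)=0$, then $F/(z-w)\in PW$. Moreover $F'\in PW$.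
* (P3) For every real $\alpha$ and $F,G\in PW$, $\sum_{n\in\mathbb Z+\alpha}F(n)\overline{G(n)}=\langle F,G\rangle$. This is Parseval for the orthonormal basis $\{e^{int}/\sqrt{2\pi}\}_{n\in\mathbb Z+\alpha}$.
* (P4) (Paley–Wiener) An entire function of exponential type at most $\pi$ that is square integrable on $\mathbb R$, or on $\mathbb R+i$, belongs to $PW$. For $F\in PW$ the norms $\|F\|$ and $\|F(\cdot+iv)\|_{L^2(\mathbb R)}$ differ by a factor between $e^{-\pi|v|}$ and $e^{\pi|v|}$, since shifting by $iv$ multiplies $f$ by $e^{vt}$.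

**Definition (complete, minimal, biorthogonal).** A finite or countable system $\{x_n\}$ in a Hilbert space $H$ is complete if its closed span is $H$, and minimal if no $x_n$ lies in the closed span of the others. A complete and minimal system has exactly one biorthogonal system $\{y_n\}$: $(x_n,y_m)=\delta_{nm}$.

**Definition (strong M-basis).** A complete and minimal system $\{x_n\}$ with biorthogonal system $\{y_n\}$ is a strong M-basis (a hereditarily complete system) if every $x\in H$ lies in $\overline{\rm Span}\{(x,y_n)x_n\}_n$, that is, in the closed span of those $x_n$ with $(x,y_n)\ne0$.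

Orthonormal bases are strong M-bases. A complete and minimal system that is not one: let $e_0,e_1,\dots$ be an orthonormal basis and $x_n=e_n+e_0$, $n\ge1$. If $x\perp x_n$ for all $n$, then $(x,e_n)=-(x,e_0)$ for all $n\ge1$, and square summability forces $x=0$; so the system is complete. It is minimal with $y_n=e_n$. But $(e_0,y_n)=0$ for all $n$, so $e_0$ is not in the closed span of $\{(e_0,y_n)x_n\}$, which is $\{0\}$.

An equivalent form of the definition is that for each partition of the indices into $N_1\cup N_2$ the mixed system $\{x_n\}_{N_1}\cup\{y_n\}_{N_2}$ is complete. Indeed, suppose $\{x_n\}$ is a strong M-basis and $z$ is orthogonal to the mixed system. Then $(z,y_n)=0$ on $N_2$, so $z\in\overline{\rm Span}\{x_n\}_{N_1}$; but $z$ is orthogonal to this space, so $z=0$. Conversely, given $x$, let $N_2=\{n:(x,y_n)=0\}$, let $N_1$ be the rest, and let $z$ be the component of $x$ orthogonal to $\overline{\rm Span}\{x_n\}_{N_1}$. For $n\in N_2$ both $x$ and all $x_m$, $m\in N_1$, are orthogonal to $y_n$, so $z\perp y_n$. Thus $z$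 is orthogonal to the mixed system, $z=0$, and $x\in\overline{\rm Span}\{x_n\}_{N_1}$. Remember this projection argument; it returns in Section 8.

**Two facts on exponentials.** Fact (i): if $k_a\in\overline{\rm Span}\{k_\lambda\}_{\lambda\in\Lambda}$ for some $a\notin\Lambda$, the system is complete. In particular every incomplete system of exponentials is minimal. To see this, let $0\ne F\in N_\Lambda$ and divide $F$ by $(z-a)^p$, where $p$ is the order of its zero at $a$. The result is in $N_\Lambda$ and is nonzero at $a$, so $k_a$ is not in the closed span. For minimality apply this to $\Lambda\setminus\{\lambda\}$ and $a=\lambda$. Fact (ii), due to Belov: every incomplete system $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ is a subset of some complete and minimal system of exponentials.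

Belov's paper "Complementability of exponential systems", arXiv:1409.3968 (2014), asks whether more is possible when there is infinitely much room: if $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ has infinite defect in $L^2(-\pi,\pi)$, is there $\Lambda_2\subset\mathbb C\setminus\Lambda$ such that $\{e^{i\lambda t}\}_{\lambda\in\Lambda\cup\Lambda_2}$ is a strong M-basis? The answer is no.

**Theorem 1.** Let $\beta=\frac38$, $E(z)=\dfrac1{\Gamma(\beta-z)\Gamma(\beta+z)}$, $n_j=4^j+\beta$, $b_j=2\cdot4^j$ $(j\ge1)$, $\mathcal N=\{n_j\}$, $A=Z(E)\setminus\mathcal N$, $B=\{b_j:j\text{ even}\}$, $\Lambda=A\cup B\subset\mathbb R$. Then $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ has infinite defect in $L^2(-\pi,\pi)$, and no complete and minimal system of vectors in $L^2(-\pi,\pi)$ containing it is a strong M-basis. In particular no $\Lambda_2$ as in the question exists.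

## 3. Subsets of $\mathbb Z+\alpha$, finite sets, and adding an orthonormal basis

If $\Lambda\subset\mathbb Z+\alpha$ with $\alpha$ real, take $\Lambda_2=(\mathbb Z+\alpha)\setminus\Lambda$: the result is an orthogonal basis, so the answer is yes.

Let $\Lambda$ be finite with $N$ points. Choose a set $S$ of $N$ integers containing $\Lambda\cap\mathbb Z$ and put $\Lambda_2=\mathbb Z\setminus S$. The functions of $PW$ vanishing on $\mathbb Z\setminus S$ are
$$\sin\pi z\sum_{n\in S}\frac{c_n}{z-n}=\frac{\sin\pi z}{\prod_{n\in S}(z-n)}\,p(z),\qquad\deg p<N .$$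
The first factor on the right does not vanish on $\Lambda$, so such a function vanishing on $\Lambda$ has $p$ with $N$ zeros and is zero. Hence the $N$ vectors $k_\lambda$, $\lambda\in\Lambda$, span a complement of $H_0=\overline{\rm Span}\{k_n\}_{n\in\mathbb Z\setminus S}$, which has codimension $N$. Every $x$ is uniquely $x_0+\sum_{\lambda\in\Lambda}c_\lambda k_\lambda$ with $x_0\in H_0$, the $c_\lambda$ depend continuously on $x$, and $x_0$ is expanded in the orthonormal system $\{k_n\}_{n\in\mathbb Z\setminus S}$. So $x$ is the sum of a convergent series with terms $(x,y_\mu)x_\mu$, and the enlarged system is a strong M-basis. Again the answer is yes.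

In general, let $Y$ be the closed span of the given system. If we may add arbitrary vectors, the sensible first attempt is to add an orthonormal basis of the complement $Y^\perp$. The next statement shows exactly when this works, and that when it fails nothing else helps.

**Proposition.** Let $\{x_\lambda\}$ be a minimal incomplete system in a Hilbert space $H$ with closed span $Y$. It can be enlarged by some vectors of $H$ to a strong M-basis of $H$ if and only if it is a strong M-basis of $Y$.

**Proof, necessity.** Let $\{x_\lambda\}\cup\{u_i\}$ be a strong M-basis of $H$ with biorthogonal system $\{y_\lambda\}\cup\{y'_i\}$, and let $x\in Y$. Each $y'_i$ is orthogonal to all $x_\lambda$, so $(x,y'_i)=0$, and the strong M-basis property gives $x\in\overline{\rm Span}\{(x,y_\lambda)x_\lambda\}$. Moreover $(x,y_\lambda)=(x,P_Yy_\lambda)$, and $\{P_Yy_\lambda\}\subset Y$ is the biorthogonal system of $\{x_\lambda\}$ in $Y$. So $\{x_\lambda\}$ is a strong M-basis of $Y$.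

**Proof, sufficiency.** Let $\{y_\lambda\}\subset Y$ be the biorthogonal system in $Y$ and add an orthonormal basis $\{e_i\}$ of $H\ominus Y$. The enlarged system is complete, and it is minimal with biorthogonal system $\{y_\lambda\}\cup\{e_i\}$. For $x\in H$ we have $(x,y_\lambda)=(P_Yx,y_\lambda)$, so $P_Yx\in\overline{\rm Span}\{(x,y_\lambda)x_\lambda\}$, while $x-P_Yx\in\overline{\rm Span}\{(x,e_i)e_i\}$. Hence $x$ lies in the closed span of both families together. $\square$

So if the system fails to be a strong M-basis inside $Y$, the answer is no even for arbitrary added vectors. This is sufficient for a negative answer. It is not claimed to be necessary when only exponentials may be added, since the proof of sufficiency adds arbitrary vectors.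

How could one force failure? One wants a nonzero vector $g$ orthogonal to all $k_\lambda$ with $\lambda$ in some part $A$ of $\Lambda$, and orthogonal also to all biorthogonal vectors with index outside $A$. Those biorthogonal vectors are functions vanishing on $A$ and at most points of $B=\Lambda\setminus A$. So we look for a nonzero bounded functional on $N_A$ that is killed by zeros on $B$.

A natural first try is to build on the integers: $E_0(z)=\sin\pi z$, $n_j=4^j$, $A_0=\mathbb Z\setminus\{n_j\}$. Each $k_n$ with $n\in\mathbb Z$ is $(-1)^n\sin\pi z/(\pi(z-n))$, and these are orthonormal. So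
$$N_{A_0}=\Big\{\sin\pi z\sum_ja_j/(z-n_j)\Big\},\qquad \|h\|=\pi\,\|(a_j)\|_{\ell^2},$$
with $(a_j)\in\ell^2$ arbitrary. The functional $\sum_ja_j$ is then unbounded, and there is no vector $g$. This is the exact point where the integers fail: we need $(a_j)\in\ell^1$ with control by $\|h\|$. As $a_j=h(n_j)/E'(n_j)$ and $(h(n_j))\in\ell^2$, it is enough that $E$ be slightly larger than a sine, so that $E'(n_j)$ grows and $\sum|E'(n_j)|^{-2}<\infty$. It must not be too large, or $E/(z-n_1)$ leaves $L^2(\mathbb R)$. A size $|x|^{\gamma}e^{\pi|\mathrm{Im}z|}$ with $0<\gamma<\frac12$ does both. The Gamma quotient of Section 1 has $\gamma=1-2\beta=\frac14$.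

## 4. Size of $E$

**What this step is for.** We prove the three estimates of $E$ that all later lemmas use. The constants $c,C>0$ may change from line to line.

The reflection formula $\Gamma(\beta-z)\Gamma(1-\beta+z)=\pi/\sin\pi(\beta-z)$ gives
$$E(z)=\frac{\sin\pi(\beta-z)}{\pi}\cdot\frac{\Gamma(z+1-\beta)}{\Gamma(z+\beta)} .\tag{1}$$
For $\mathrm{Re}\,z\ge0$ the arguments of the two Gamma functions have positive real part, so the quotient is continuous and zero-free there. By Stirling's formula it equals $z^{1/4}(1+O(1/z))$. Hence on $\{\mathrm{Re}\,z\ge0,\ |z|\ge1\}$ its modulus is comparable to $|z|^{1/4}$.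

For the sine we have $|\sin\pi\zeta|\le e^{\pi|\mathrm{Im}\zeta|}$, and $|\sin\pi\zeta|\ge c\,e^{\pi|\mathrm{Im}\zeta|}$ if $\mathrm{dist}(\zeta,\mathbb Z)\ge\frac18$. The lower bound is clear for $|\mathrm{Im}\,\zeta|\ge1$, and for $|\mathrm{Im}\,\zeta|\le1$ it follows by periodicity and compactness. Finally, if $\mathrm{Re}\,z\ge0$ and $\mathrm{dist}(z,Z(E))\ge\frac18$, then $\mathrm{dist}(z,\beta+\mathbb Z)\ge\frac18$, because the points of $\beta+\mathbb Z$ that are not zeros $\beta+k$, $k\ge0$, lie in $(-\infty,-\frac58]$. Using that $E$ is even, we obtain: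

* (E1) $|E(z)|\le C(1+|z|)^{1/4}e^{\pi|\mathrm{Im}z|}$ for all $z$.
* (E2) $|E(z)|\ge c|z|^{1/4}e^{\pi|\mathrm{Im}z|}$ if $|z|\ge1$ and $\mathrm{dist}(z,Z(E))\ge\frac18$.
* (E3) $|E'(n_j)|=\Gamma(4^j+1)/\Gamma(4^j+\frac34)\ge c\,4^{j/4}$.

For (E3), note that $1/\Gamma(w)=(-1)^kk!\,(w+k)+O((w+k)^2)$ near $w=-k$. With $w=\beta-z$ and $k=4^j$ this gives $|E'(\beta+k)|=k!/\Gamma(2\beta+k)$, which is comparable to $k^{1/4}$.

## 5. Boundedness of the residue sum, and why it vanishes

**Lemma 1.** For $h\in N_A$ put $a_j=h(n_j)/E'(n_j)$. Then $\sum_j|a_j|\le C\|h\|$ and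
$$h(z)=E(z)\sum_j\frac{a_j}{z-n_j}.\tag{2}$$

**Proof.** Since $n_j\in\mathbb Z+\beta$, (P3) gives $\sum|h(n_j)|^2\le\|h\|^2$. By (E3), $\sum_j|E'(n_j)|^{-2}\le C\sum4^{-j/2}<\infty$, and Cauchy–Schwarz gives the first claim.

Let $r(z)=\sum_ja_j/(z-n_j)$, which converges locally uniformly off $\mathcal N$. The zeros of $E$ are simple and $h|_A=0$, so $h/E$ is analytic except for poles of order at most one at $n_j$ with residues $a_j$. Thus $H=h/E-r$ is entire. If $|z|\ge1$ and $\mathrm{dist}(z,Z(E))\ge\frac18$, then (P1) and (E2) give $|h/E|\le C|z|^{-1/4}$, and clearly $|r|\le8\sum|a_j|$. Consecutive zeros of $E$ are at distance at least $\frac34$, so the discs of radius $\frac18$ about the zeros are pairwise disjoint, and each boundary circle consists of points at distance at least $\frac18$ from all zeros. Any $z$ with $|z|\ge2$ either has $\mathrm{dist}(z,Z(E))\ge\frac18$ or lies in one of these discs, whose boundary lies in $|\zeta|\ge1$. By the maximum principle $H$ is bounded, hence constant. On the imaginary axis $\mathrm{dist}(iy,Z(E))\ge\frac38$,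 so $h(iy)/E(iy)=O(y^{-1/4})\to0$ as $y\to\infty$, and $r(iy)\to0$ by dominated convergence. So $H=0$. $\square$

By Lemma 1, $\varphi(h)=\sum_ja_j$ is a bounded functional on $N_A$. It is nonzero: $h=E/(z-n_1)$ is entire of exponential type at most $\pi$ and is $O(|x|^{-3/4})$ on $\mathbb R$ by (E1), so it lies in $PW$. It vanishes on $A$, and $a_1=1$, $a_j=0$ for $j\ge2$, so $\varphi(h)=1$.

**Lemma 2.** If $h\in N_A$ vanishes at infinitely many $b_m$, then $\varphi(h)=0$.

**Proof.** Since $b_m\in\mathbb Z$, we have $E(b_m)\ne0$. If $h(b_m)=0$, then (2), divided by $E(b_m)$ and multiplied by $b_m$, gives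
$$\sum_ja_j\,\frac{b_m}{b_m-n_j}=0 .$$
If $j\le m$, then $b_m-n_j\ge2\cdot4^m-4^m-\frac38=4^m-\frac38\ge\frac12 4^m=\frac14b_m$. If $j>m$, then $n_j-b_m\ge4^{m+1}-2\cdot4^m=b_m$. So $\big|\frac{b_m}{b_m-n_j}\big|\le4$ for all $j$ and $m$, and for fixed $j$ this quotient tends to $1$ as $m\to\infty$. Let $m\to\infty$ along the infinitely many $m$ with $h(b_m)=0$. As $\sum|a_j|<\infty$, dominated convergence gives $\sum a_j=0$. $\square$

The choice of $b_m$ matters here: it lies in the gap between $n_m$ and $n_{m+1}$, at a distance comparable to its own size from all of $\mathcal N$.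

## 6. Infinite defect: trading $n_j$ for $b_j$

**Lemma 3.** $\dim N_\Lambda=\infty$.

**What the proof does.** We move the zeros $n_j$ of $E$ to $b_j$, check that this costs only a power of $|z|$, and then pay for the power by deleting zeros $b_j$ with odd $j$, of which we have infinitely many to spare.

**Proof.** Let $V=\prod_j(1-z/n_j)$, $W=\prod_j(1-z/b_j)$ and $R=EW/V$, which is entire because the zeros $n_j$ of $V$ are zeros of $E$. Put
$$q_j=\frac{1-z/b_j}{1-z/n_j}=\frac{n_j}{b_j}\cdot\frac{b_j-z}{n_j-z}=\frac{n_j}{b_j}\Big(1+\frac{b_j-n_j}{n_j-z}\Big),$$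
so $W/V=\prod q_j$. Let $|z|=r$ and suppose $|z-n_j|\ge\frac14$ for all $j$. Note $0<b_j-n_j<4^j$ and $n_j<b_j$.

* If $4^j\ge4r$, then $|z/n_j|\le\frac14$ and
$$|q_j-1|=\frac{|z|\,(1/n_j-1/b_j)}{|1-z/n_j|}\le\frac{r/n_j}{3/4}\le\tfrac43\,r\,4^{-j}.$$
The numbers $r4^{-j}$ over such $j$ are at most $\frac14,\frac1{16},\dots$, so the sum of $|q_j-1|$ is at most $\frac43\cdot\frac13=\frac49$, and the product of these $|q_j|$ is at most $e^{4/9}$.
* If $4^j\le r/4$, then $\frac{n_j}{b_j}=\frac12+\frac{3}{16\cdot4^j}\le\frac12+\frac3{64}<0.55$ and $|n_j-z|\ge r-n_j\ge3\cdot4^j-\frac38\ge2.9\cdot4^j$. So $|q_j|\le0.55\,(1+\frac1{2.9})<1$.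
* If $r/4<4^j<4r$, then $|q_j|\le1+4\cdot4^j\le1+16r$. There are at most two such $j$.

Hence $|W/V|\le e^{4/9}(1+16r)^2$ at such $z$. With (E1) this bounds $R$ outside the discs $|z-n_j|<\frac14$. These discs are far apart, so the maximum principle extends the bound inside them, with a larger constant:
$$|R(z)|\le C(1+|z|)^{9/4}e^{\pi|\mathrm{Im}z|}\qquad(z\in\mathbb C).$$

The points $b_j$ are simple zeros of $R$, since $E(b_j)\neq0$. For $c\in\{b_5,b_7,b_9,\dots\}$ put
$$h_c(z)=\frac{R(z)}{(z-b_1)(z-b_3)(z-c)} .$$
It is entire of exponential type at most $\pi$, and it is $O(|x|^{9/4-3})=O(|x|^{-3/4})$ on $\mathbb R$, so $h_c\in PW$. It vanishes on $A$, because the zeros of $E$ in $A$ are not cancelled by $V$, and it vanishes at all $b_j$ with $j$ even. So $h_c\in N_\Lambda$. Moreover $h_c(c)\ne0$, while $h_c(c')=0$ for $c'\ne c$ in the same list. So the $h_c$ are linearly independent. $\square$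

**Remark (why only half of the $b_j$ are used).** With all the $b_j$ the defect would be zero: if $h\in N_A$ vanishes at every $b_j$, then $h=0$. By (2), $h=Er$, and $r$ vanishes at all $b_j$, so $S=rV/W$ is entire. Look at $|z|=3\cdot4^m$. There $|z-n_j|\ge4^m$ for all $j$, so $|r|\le4^{-m}\sum|a_j|$. For $j\ge m+1$ we have $|1-z/b_j|\ge1-\frac32 4^{m-j}$ and $|1-z/n_j|\le1+3\cdot4^{m-j}$, and the product of the corresponding $|q_j|$ is bounded below. For $j=m-k\le m$ we have $n_j\le1.1\cdot4^j$, so
$$|q_j|\ge\frac12\cdot\frac{1-\frac23 4^{-k}}{1+0.4\cdot4^{-k}},$$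
and the product over $1\le j\le m$ is at least $c2^{-m}$. Hence $|W/V|\ge c2^{-m}$ and $|S|\le C\,4^{-m}2^{m}\to0$ on these circles, so $S=0$ and $h=0$. The even half of the $b_j$ still triggers Lemma 2, and the odd half leaves room for Lemma 3.

## 7. The Riesz vector of $\varphi$ and the proof of Theorem 1

By Lemma 3 the defect of $\{k_\lambda\}_{\lambda\in\Lambda}$, hence of $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$, is infinite. By Lemma 1 and the Riesz theorem in the closed subspace $N_A$ there is $g\in N_A\setminus\{0\}$ with $\varphi(h)=\langle h,g\rangle$ for all $h\in N_A$.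

Suppose $\{k_\lambda\}_{\lambda\in\Lambda}\cup\{u_i\}_{i\in I}$ is a strong M-basis of $PW$, with biorthogonal system $\{y_\lambda\}_{\lambda\in\Lambda}\cup\{y'_i\}_{i\in I}$. Test $g$ against it.

* If $\lambda\in B$, then $y_\lambda(\mu)=\langle y_\lambda,k_\mu\rangle=0$ for $\mu\in\Lambda\setminus\{\lambda\}$. So $y_\lambda\in N_A$, and it vanishes at infinitely many $b_m$. By Lemma 2, $\langle y_\lambda,g\rangle=\varphi(y_\lambda)=0$.
* If $i\in I$, then $y'_i$ vanishes on $A\cup B$, and likewise $\langle y'_i,g\rangle=0$.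

So $\langle g,y\rangle\neq0$ is possible only for $y=y_\lambda$ with $\lambda\in A$. The strong M-basis property, applied to $g$, gives $g\in\overline{\rm Span}\{k_\lambda\}_{\lambda\in A}$. But $g\in N_A$, the orthogonal complement of that span. So $g=0$, a contradiction. Since $\Lambda$ is real, the $k_\lambda$ are the exponentials $e^{i\lambda t}$ up to a constant factor, and Theorem 1 is proved. $\blacksquare$

Nothing was used about the $u_i$, so both arbitrary vectors and exponentials are excluded. The vector $g$ is orthogonal only to the biorthogonal vectors whose index lies outside $A$; nothing more is needed.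

## 8. Systems that fail inside their own span

By the Proposition, the system of Theorem 1 is not a strong M-basis of its closed span. The next theorem describes what any infinite-defect system with this failure looks like. Write $1_X$ for the indicator function of $X$, and $\mathrm{ord}_F(z)$ for the order of the zero of $F$ at $z$ (zero if $F(z)\ne0$).

**Theorem 2.** Let $\{k_\lambda\}_{\lambda\in\Lambda}$ have infinite defect and fail to be a strong M-basis of its closed span. Then there are $h\in PW\setminus\{0\}$ and $\Sigma\subset\mathbb R$ with $\sum_{s\in\Sigma\setminus\{0\}}1/|s|<\infty$ such that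
$$\mathrm{ord}_h(z)\le1_\Lambda(z)+1_\Sigma(z)\qquad(z\in\mathbb C),$$
and $h$ has type exactly $\pi$ in both directions $\pm i$.

So $\Lambda$ contains all zeros of a full-type Paley–Wiener function except for a sparse real set.

**Corollary.** If $\{e^{i\lambda t}\}_{\lambda\in\Lambda}$ is incomplete in $L^2(-\rho,\rho)$ for some $\rho<\pi$, then it is a strong M-basis of its closed span in $L^2(-\pi,\pi)$, and hence extends to a strong M-basis of $L^2(-\pi,\pi)$ by adding some vectors.

Equivalently, an incomplete system that is not a strong M-basis of its closed span in $L^2(-\pi,\pi)$ is complete in $L^2(-\rho,\rho)$ for every $\rho<\pi$. The set of Theorem 1 shows that this case does occur with infinite defect. Whether the vectors added in the Corollary can be taken to be exponentials is not settled here.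

### 8.1. The function $h$

**What this step is for.** We translate the failure of the strong M-basis property into orthogonality relations for one function $h$, as in the projection argument of Section 2.

Let $Y=\overline{\rm Span}\{k_\lambda\}_{\Lambda}$. By fact (i) the system is minimal; let $\{y_\lambda\}\subset Y$ be its biorthogonal system in $Y$. By assumption there is $x\in Y$ with $x\notin\overline{\rm Span}\{\langle x,y_\lambda\rangle k_\lambda\}$. Put
$$\Lambda_1=\{\lambda\in\Lambda:\langle x,y_\lambda\rangle\ne0\},\qquad\Lambda_0=\Lambda\setminus\Lambda_1,$$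
and let $h\ne0$ be the component of $x$ orthogonal to $\overline{\rm Span}\{k_\lambda\}_{\Lambda_1}$. Then $h\in Y$ and $h|_{\Lambda_1}=0$. For $\lambda\in\Lambda_0$, both $x$ and all $k_\mu$, $\mu\in\Lambda_1$, are orthogonal to $y_\lambda$, so $h\perp y_\lambda$.

Let $M=N_\Lambda=Y^\perp$. Then $\dim M=\infty$ and $h\perp M$. If $\lambda\in\Lambda_0$ and $F\in N_{\Lambda\setminus\{\lambda\}}$, then $F-F(\lambda)y_\lambda\in M$, because $y_\lambda(\mu)=\delta_{\lambda\mu}$ on $\Lambda$. Hence
$$h\perp N_{\Lambda\setminus\{\lambda\}}\qquad(\lambda\in\Lambda_0).\tag{3}$$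
Also, for each $w\in\mathbb C$ there is $F\in M$ with $\mathrm{ord}_F(w)=1_\Lambda(w)$: take a nonzero element of $M$ and divide out the superfluous power of $z-w$.

### 8.2. A compact operator built from $h$

**What this step is for.** We want a functional equation linking $h$ with all $F\in M$. It will come from an operator that on $M$ turns out to be multiplication by a function; its compactness will force that function to vanish.

For $u\in L^1(\mathbb R)$ or $u\in L^2(\mathbb R)$ and $w\notin\mathbb R$ let $C[u](w)=\int_{\mathbb R}\frac{u(x)}{x-w}\,dx$. Let $m=|h|^2$ on $\mathbb R$. For $F\in PW$ and $w\in\mathbb C$ put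
$$(KF)(w)=\Big\langle\frac{F(w)h-h(w)F}{\cdot-w},\,h\Big\rangle .$$
The numerator vanishes at $w$, so the quotient is in $PW$. For $w\notin\mathbb R$,
$$(KF)(w)=F(w)\,C[m](w)-h(w)\,C[F\bar h](w).\tag{4}$$

**Claim.** $K$ is a compact operator from $PW$ to $PW$.

**Growth of $KF$.** Put $v=\mathrm{Im}\,w$. If $|v|\ge1$, then $|x-w|\ge1$ for real $x$, and (4) with (P1) gives $|KF(w)|\le2\|F\|\|h\|^2e^{\pi|v|}$. Let $|v|<1$ and $G_w(z)=\frac{F(w)h(z)-h(w)F(z)}{z-w}$, an entire function of $z$. For real $x$ with $|x-w|\ge1$ we have $|G_w(x)|\le e^\pi(\|F\||h(x)|+\|h\||F(x)|)$, and this part of $\int G_w\bar h$ is at most $2e^\pi\|F\|\|h\|^2$. For real $x$ with $|x-w|<1$ use the maximum principle on $|z-w|=1$, where $|\mathrm{Im}\,z|\le2$: $|G_w(x)|\le2\|F\|\|h\|e^{3\pi}$. The set of such $x$ has length at most $2$ and $|h|\le\|h\|$ on $\mathbb R$, so this part is at most $4e^{3\pi}\|F\|\|h\|^2$. Hence $KF$ is bounded in $|v|<1$. For fixed $x$, $w\mapsto G_w(x)$ is entire. For $w$ in a compact set, $|G_w(x)\overline{h(x)}|$ is bounded for bounded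 $x$, and is at most $C(|h(x)|+|F(x)|)|h(x)|$ for large $|x|$; so the integral is analytic in $w$. Thus $KF$ is entire and $|KF(w)|\le C_Fe^{\pi|v|}$.

**Compactness.** On the line $\mathbb R+i$,
$$KF(x+i)=a(x)\,F(x+i)-h(x+i)\,C[F\bar h](x+i),\qquad a(x)=C[m](x+i).$$
The function $a$ is continuous, and $a(x)\to0$ as $x\to\pm\infty$ by dominated convergence. The function $h(\cdot+i)$ is bounded. For $\mathrm{Im}\,w>0$ we have $\frac1{t-w}=i\int_0^\infty e^{i\xi(w-t)}d\xi$, so $C[u](x+i)=i\int_0^\infty e^{ix\xi}e^{-\xi}\hat u(\xi)\,d\xi$ with $\hat u(\xi)=\int u(t)e^{-i\xi t}dt$. Thus $u\mapsto C[u](\cdot+i)$ is the Fourier multiplier with symbol $2\pi i\,e^{-\xi}1_{\xi>0}$, bounded on $L^2(\mathbb R)$ with norm at most $2\pi$.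

The maps $F\mapsto aF(\cdot+i)$ and $F\mapsto F\bar h$ from $PW$ to $L^2(\mathbb R)$ are compact. Cut off to $[-T,T]$ they are Hilbert–Schmidt, since $F(x+i)=\langle F,k_{x+i}\rangle$ and $F(x)=\langle F,k_x\rangle$ with kernels of bounded norm. The remainders have norm at most $e^\pi\sup_{|x|>T}|a|$ and $\sup_{|x|>T}|h|$, which tend to $0$ as $T\to\infty$ (use (P4) and (P1)). So $F\mapsto KF(\cdot+i)$ is compact into $L^2(\mathbb R)$. Since $KF$ has type at most $\pi$, (P4) gives $KF\in PW$ and $\|KF\|\le e^\pi\|KF(\cdot+i)\|$. The claim follows.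

### 8.3. $K$ vanishes on $M$

**What this step is for.** We show that $K|_M$ is multiplication by a constant, and that this constant is $0$.

Let $F,F_1\in M$ and $w\notin\Lambda\cup\mathbb R$. In $F_1(w)KF(w)-F(w)KF_1(w)$ the terms with $C[m]$ cancel in (4), and we get
$$F_1(w)KF(w)-F(w)KF_1(w)=-h(w)\Big\langle\frac{F_1(w)F-F(w)F_1}{\cdot-w},\,h\Big\rangle=0,$$
because the quotient lies in $M$ (it vanishes on $\Lambda$, as $w\notin\Lambda$) and $h\perp M$. The excluded set has dense complement, so the left side is zero for all $w$. Hence there is one meromorphic function $Q$ with $KF=QF$ for all $F\in M$.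

Let $\lambda\in\Lambda$ and $F\in M$. As $F(\lambda)=0$, the definition of $K$ gives $KF(\lambda)=-h(\lambda)\langle F/(z-\lambda),h\rangle$. If $\lambda\in\Lambda_1$, then $h(\lambda)=0$. If $\lambda\in\Lambda_0$, then $F/(z-\lambda)\in N_{\Lambda\setminus\{\lambda\}}$ and the inner product vanishes by (3). So $KF(\lambda)=0$, and $KF\in M$. Given any $w$, choose $F\in M$ with $\mathrm{ord}_F(w)=1_\Lambda(w)$; then $\mathrm{ord}_{KF}(w)\ge1_\Lambda(w)$, so $Q=KF/F$ is analytic at $w$. Thus $Q$ is entire, and multiplication by $Q$ is the compact operator $K|_M$ on $M$.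

For $w\notin\Lambda$ the evaluation $\delta_w$ on $M$ is nonzero, and $\delta_w(KF)=Q(w)\delta_w(F)$ gives $|Q(w)|\|\delta_w\|\le\|\delta_w\|\,\|K|_M\|$. So $|Q|\le\|K|_M\|$ off $\Lambda$, hence everywhere by continuity, and $Q$ is a constant $q$. Since $qI$ is compact on the infinite-dimensional space $M$, $q=0$. This is where infinite defect is used. By (4),
$$F(w)\,C[m](w)=h(w)\,C[F\bar h](w)\qquad(F\in M,\ w\notin\mathbb R).\tag{5}$$

### 8.4. The zeros of $h$

**What this step is for.** We compare orders of zeros in (5) to show that $h$ has almost no zeros off $\Lambda$.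

For $v=\mathrm{Im}\,w\ne0$,
$$\mathrm{Im}\,C[m](w)=v\int_{\mathbb R}\frac{m(x)\,dx}{|x-w|^2}\ne0.\tag{6}$$

**Nonreal zeros.** Let $w_0\notin\mathbb R$ be a zero of $h$ of order $p$. In (5) the right side vanishes to order at least $p$ at $w_0$ and $C[m](w_0)\ne0$, so $\mathrm{ord}_F(w_0)\ge p$ for all $F\in M$. Choosing $F$ with $\mathrm{ord}_F(w_0)=1_\Lambda(w_0)$, we get $p\le1_\Lambda(w_0)$.

**Real zeros.** Let $s\in\mathbb R$ and $e=\max(\mathrm{ord}_h(s)-1_\Lambda(s),0)$, and choose $F\in M$ with $\mathrm{ord}_F(s)=1_\Lambda(s)$. Put $h^*(z)=\overline{h(\bar z)}$, so $\bar h=h^*$ on $\mathbb R$. For $\mathrm{Im}\,w>0$ the function $Fh^*(\zeta)/(\zeta-w)$ is analytic in $-1\le\mathrm{Im}\,\zeta\le0$ and tends to $0$ at both ends of the strip by (P1), so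
$$C[F\bar h](w)=\int_{\mathbb R-i}\frac{F(\zeta)h^*(\zeta)}{\zeta-w}\,d\zeta .$$
Here $|\zeta-w|\ge1$ and $Fh^*\in L^1(\mathbb R-i)$, so $C[F\bar h]$ is bounded in the upper half-plane. If $e\ge1$, then (5) at $w=s+iv$ gives $|C[m](s+iv)|\le Cv^{\mathrm{ord}_h(s)-\mathrm{ord}_F(s)}=Cv^e$ as $v\to0^+$. By (6), for $0<v\le1$,
$$|C[m](s+iv)|\ge v\int\frac{m(x)\,dx}{(x-s)^2+v^2}\ge v\int\frac{m(x)\,dx}{(x-s)^2+1}=cv,\qquad c>0 .$$
Hence $e\le1$. Let $\Sigma=\{s\in\mathbb R:e=1\}$. Then $\mathrm{ord}_h\le1_\Lambda+1_\Sigma$ on all of $\mathbb C$.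

For $s\in\Sigma$ we have $h(s)=0$, so $|h(x)|^2/|x-s|$ is integrable and dominates $|h(x)|^2/|x-s-iv|$. As $v\to0^+$, $C[m](s+iv)$ tends to $\int\frac{|h|^2}{x-s}dx$ by dominated convergence, and to $0$ by the bound $Cv$. So
$$\int_{\mathbb R}\frac{|h(x)|^2}{x-s}\,dx=0\qquad(s\in\Sigma).\tag{7}$$

### 8.5. The type of $h$

**What this step is for.** We show that $h$ is at least as large on the imaginary axis as any $F\in M$, and that $M$ contains functions of full type in each direction.

For $y\ge1$, (6) gives
$$|C[m](iy)|\ge\frac1y\int\frac{m(x)\,y^2}{x^2+y^2}dx\ge\frac1y\int\frac{m(x)}{x^2+1}dx=\frac cy,$$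
and $|C[F\bar h](iy)|\le\|F\|\|h\|/y$. So by (5), $|F(iy)|\le C_F|h(iy)|$ for $F\in M$. With $\tau_+(F)=\limsup_{y\to+\infty}\frac{\log|F(iy)|}y$ this gives $\tau_+(F)\le\tau_+(h)$.

Next, if $0\ne F\in PW$, $F(z)=\int f(t)e^{-izt}dt$ and $b=\max\mathrm{supp}f$, then $\tau_+(F)=b$. The bound $\tau_+(F)\le b$ follows from $F(iy)=\int f(t)e^{yt}dt$. Suppose $\tau_+(F)<b$, and choose $b'<b$ with $|F(iy)|\le Ce^{b'y}$ for $y\ge0$. The function $G(z)=e^{ib'z}F(z)$ is of exponential type, and it is bounded on $\mathbb R$ and on the positive imaginary axis. By Phragmén–Lindelöf in the two quadrants it is bounded in the upper half-plane. So $G$ is the Poisson integral of its boundary values, and $\int|G(x+iv)|^2dx\le\int|G(x)|^2dx$ for $v>0$. By Plancherel this says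
$$\int|f(t)|^2e^{2v(t-b')}dt\le\int|f(t)|^2dt\qquad(v>0).$$
Letting $v\to\infty$, $f=0$ almost everywhere on $(b',\pi)$, which contradicts $b'<\max\mathrm{supp}f$.

Take $0\ne F\in M$ and $a=\pi-\tau_+(F)\ge0$. Then $e^{-iaz}F$ corresponds to $f$ shifted by $a$ to the right, whose support is still in $[-\pi,\pi]$. So $e^{-iaz}F\in M$, and $\tau_+(e^{-iaz}F)=a+\tau_+(F)=\pi$. Hence $\pi\le\tau_+(h)\le\pi$. For the direction $-i$ use $y\le-1$, $\min\mathrm{supp}f$ and $e^{iaz}F$ with $a=\pi+\min\mathrm{supp}f$ in the same way.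

### 8.6. The set $\Sigma$ is sparse

**What this step is for.** It remains to show $\sum_{s\in\Sigma\setminus\{0\}}1/|s|<\infty$. By (7) and sampling, the points of $\Sigma$ are zeros of discrete sums $\sum a_n/(n-x)$; an exact formula for the level sets of such sums will count them.

**Sampling.** $\Sigma$ consists of zeros of $h$, so it is countable. Let $\alpha\in[0,1)$ avoid the countable set of $\alpha$ with $\Sigma\cap(\mathbb Z+\alpha)\ne\emptyset$. Put $a_n=|h(n)|^2$ for $n\in\mathbb Z+\alpha$, so $\sum a_n=\|h\|^2$. Since $h/(z-s)\in PW$, (7) and (P3) give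
$$p_\alpha(s)=0\quad(s\in\Sigma),\qquad p_\alpha(x)=\sum_{n\in\mathbb Z+\alpha}\frac{a_n}{n-x}.$$
Off $\mathbb Z+\alpha$ we have $p_\alpha'=\sum a_n/(n-x)^2>0$. So each interval $(n,n+1)$ with $n\in\mathbb Z+\alpha$ contains at most one point of $\Sigma$.

**Uniform tails.** On an interval $I=[k,k+1]$ some point has $|h|^2\le\int_I|h|^2$, so $\sup_I|h|^2\le2\int_I|h|^2+2\int_I|h'|^2$. Hence $\sum_k\sup_{[k,k+1]}|h|^2\le2(\|h\|^2+\|h'\|^2)<\infty$. Each $[k,k+1)$ contains exactly one point of $\mathbb Z+\alpha$, so the tails of $\sum a_n$ are small uniformly in $\alpha$. There is $R_0\ge1$, independent of $\alpha$, with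
$$\sum_{|n|\le R/2}a_n\ge\tfrac12\|h\|^2,\qquad\sum_{n\ge4R}a_n\le\tfrac1{10}\|h\|^2\qquad(R\ge R_0).$$

**Local sum at a point of $\Sigma$.** Let $R\ge R_0$, $J=(R/2,4R)$, $p_J(x)=\sum_{n\in J\cap(\mathbb Z+\alpha)}\frac{a_n}{n-x}$ and $s\in\Sigma\cap[R,2R]$. Since $p_\alpha(s)=0$,
$$p_J(s)=\sum_{n\le R/2}\frac{a_n}{s-n}-\sum_{n\ge4R}\frac{a_n}{n-s}.$$
In the first sum keep only $|n|\le R/2$, where $s-n\le2.5R$. In the second, $n-s\ge2R$. So
$$p_J(s)\ge\frac{\|h\|^2/2}{2.5R}-\frac{\|h\|^2/10}{2R}=\frac{c_0}R,\qquad c_0=0.15\,\|h\|^2 .$$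
Let $n_+^\alpha(s)$ be the first point of $\mathbb Z+\alpha$ to the right of $s$. On $[s,n_+^\alpha(s))$ the function $p_J$ has no pole and is nondecreasing, so $p_J\ge c_0/R$ there. For different $s$ these intervals are disjoint, by the separation just proved.

**Boole's identity.** If $p(x)=\sum_{j=1}^N\frac{a_j}{n_j-x}$ with $a_j>0$, $n_1<\dots<n_N$, and $t>0$, then $|\{p>t\}|=\frac1t\sum a_j$. Indeed $p$ increases from $0$ to $+\infty$ on $(-\infty,n_1)$, from $-\infty$ to $+\infty$ on each $(n_j,n_{j+1})$, and is negative on $(n_N,\infty)$. So $\{p>t\}=\bigcup_j(\xi_j,n_j)$, where $\xi_1<\dots<\xi_N$ are the $N$ solutions of $p=t$, i.e. the roots of the polynomial $t\prod_j(n_j-x)-\sum_ja_j\prod_{i\ne j}(n_i-x)$ of degree $N$. Its leading coefficient is $(-1)^Nt$ and the next one is $(-1)^{N-1}(t\sum n_j-\sum a_j)$, so $\sum\xi_j=\sum n_j-\frac1t\sum a_j$, and $|\{p>t\}|=\sum(n_j-\xi_j)=\frac1t\sum a_j$.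

**Counting.** Apply this to $p_J$ (omitting terms with $a_n=0$) with $t=c_0/(2R)$:
$$\sum_{s\in\Sigma\cap[R,2R]}\big(n_+^\alpha(s)-s\big)\le\frac{2R}{c_0}\sum_{n\in J\cap(\mathbb Z+\alpha)}|h(n)|^2 .$$
If all terms are omitted, then $p_J=0$, so there is no $s$ and the inequality is trivial. Integrate over $\alpha\in[0,1)$. Since $\int_0^1(n_+^\alpha(s)-s)\,d\alpha=\frac12$,
$$\#(\Sigma\cap[R,2R])\le\frac{4R}{c_0}\int_{R/2}^{4R}|h(x)|^2dx\qquad(R\ge R_0).$$
Now take $R=2^l\ge R_0$. These intervals $[R,2R]$ cover $[2R_0,\infty)$, and a point $x$ lies in $(R/2,4R)$ only if $x/4<R<2x$, which happens for at most three powers of $2$. Hence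
$$\sum_{s\in\Sigma,\ s\ge2R_0}\frac1s\le\sum_{R=2^l\ge R_0}\frac{\#(\Sigma\cap[R,2R])}R\le\frac{12}{c_0}\|h\|^2<\infty .$$
This step used only that $h$ vanishes on $\Sigma$ and (7); both hold for $h(-z)$ and $-\Sigma$, which handles negative $s$ (enlarging $R_0$ if needed). Finally $\Sigma\cap[-2R_0,2R_0]$ is finite, being a set of zeros of $h$ in a bounded interval. Theorem 2 is proved. $\blacksquare$

## 9. Incompleteness on a shorter interval: proof of the Corollary

**What the proof does.** If there is spare type, (5) can be applied to exponentially enlarged functions. This makes $F_1/h$ decay exponentially away from $\mathbb R$, too fast for an entire function of type zero.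

Pass to kernels; from here on $\Lambda$ denotes the conjugated index set. By hypothesis there is $0\ne f\in L^2(-\rho,\rho)$ orthogonal to the exponentials, and its transform $F_1\neq0$ vanishes on $\Lambda$. Put $\kappa=\pi-\rho>0$. Then $e^{i\tau z}F_1\in M=N_\Lambda$ for $|\tau|\le\kappa$; for distinct $\tau$ these functions are linearly independent, so $\dim M=\infty$. Suppose the system is not a strong M-basis of its closed span, and take $h$ and $\Sigma$ from the proof of Theorem 2; they satisfy (5).

**Decay of $F_1/h$.** Let $v=\mathrm{Im}\,w\ne0$. We have $|C[F\bar h](w)|\le\|F\|\|h\|/|v|$. Since $|x-w|\le(1+|x|)(1+|w|)$, (6) gives $|C[m](w)|\ge c|v|(1+|w|)^{-2}$ with $c=\int m(x)(1+|x|)^{-2}dx>0$. Apply (5) to $F=e^{-i\kappa z}F_1$ in the upper half-plane and to $F=e^{i\kappa z}F_1$ in the lower one. In both cases $|F(w)|=e^{\kappa|v|}|F_1(w)|$ and $\|F\|=\|F_1\|$, so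
$$\Big|\frac{F_1(w)}{h(w)}\Big|\le C(1+|w|)^2|v|^{-2}e^{-\kappa|v|}\qquad(v\ne0);$$
at nonreal zeros of $h$ the quotient is analytic because $\mathrm{ord}_h\le1_\Lambda$ there.

**An entire function.** Let $P(z)=\prod_{s\in\Sigma\setminus\{0\}}(1-z/s)$, with an extra factor $z$ if $0\in\Sigma$. For every $\delta>0$ we have $|P(w)|\le C_\delta e^{\delta|w|}$: split off finitely many factors, which form a polynomial, so that for the rest $\sum|w|/|s|\le\frac\delta2|w|$. Since $\mathrm{ord}_h\le1_\Lambda+1_\Sigma$, the function $L=F_1P/h$ is entire, $L\not\equiv0$, and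
$$|L(w)|\le C'_\delta(1+|w|)^2|v|^{-2}e^{-\kappa|v|+\delta|w|}\qquad(v\ne0).\tag{8}$$

**$L$ has exponential type $0$.** The function $\log|L|$ is subharmonic, so $\log|L(w)|$ is at most its mean over the unit disc about $w$. The integral of $\log^+\frac1{|v|}$ over such a disc is at most $2\int_{-1}^1\log\frac1{|v|}dv=4$. With (8) this gives $\log|L(w)|\le\delta|w|+O(\log(2+|w|))$ for every $\delta>0$.

**Contradiction.** By (8) with $\delta=\kappa/2$, $L$ is bounded on the imaginary axis and $L(iy)\to0$ as $y\to\pm\infty$. In terms of the indicator $h_L$ of $L$ this contradicts the classical inequality $h_L(\theta)+h_L(\theta+\pi)\ge0$ for $L\not\equiv0$ of exponential type (Levin, *Lectures on Entire Functions*), since (8) gives $h_L(\pm\frac\pi2)\le-\kappa$. In the present case it can be seen directly. Let $|L|\le C$ on the imaginary axis. For $\varepsilon>0$ the function $L(z)e^{-\varepsilon z}$ is bounded on the imaginary axis and on the positive real axis, so by Phragmén–Lindelöf in two quadrants it is bounded in the right half-plane.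 Being bounded there, with boundary values of modulus at most $C$, it is at most $C$ in modulus. Let $\varepsilon\to0$: $|L|\le C$ in the right half-plane, and likewise in the left one. By Liouville $L$ is constant, and $L(iy)\to0$ gives $L=0$, a contradiction.

So the system is a strong M-basis of its closed span. It is incomplete, and minimal by fact (i), so the Proposition gives the extension to a strong M-basis of $L^2(-\pi,\pi)$ by some vectors. $\blacksquare$
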